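# Flexible circuits in planar graphs with two added edges

## 1. Two bananas sharing a hinge

Take five points $p_1,\dots,p_5$ in general position in $\mathbb R^3$ and join all pairs by bars. An infinitesimal motion assigns to each point a velocity $q_i$ such that $(p_i-p_j)\cdot(q_i-q_j)=0$ for every bar. That is ten linear equations in fifteen unknowns. The rigid motions of space give a six-dimensional space of solutions, so at most nine equations are independent, and there is a linear dependency among the ten. It can be written down. Let $r_{ij}$ be the vector in $(\mathbb R^3)^5$ with $p_i-p_j$ in block $i$, $p_j-p_i$ in block $j$ and $0$ elsewhere; the equation of the bar $ij$ is $r_{ij}\cdot q=0$. The five points have an affine dependency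
$$\sum_i\mu_i=0,\qquad \sum_i\mu_ip_i=0,$$
unique up to scaling, and every $\mu_i\neq 0$ because no four of the points are coplanar. Then
$$\sum_{i<j}\mu_i\mu_j\,r_{ij}=0, \tag{1.1}$$
since block $i$ of the left side is $\sum_j\mu_i\mu_j(p_i-p_j)=\mu_i\big(p_i\sum_j\mu_j-\sum_j\mu_jp_j\big)=0$. All ten coefficients are nonzero. The generic rank of $K_5$ is $9$, so (1.1) is the only dependency up to scaling.

Now take two copies of $K_5$, on $\{s,t,a_1,a_2,a_3\}$ and on $\{s,t,b_1,b_2,b_3\}$, with $s,t$ in common. Scale their dependencies so that the coefficients at $st$ are $1$ and $-1$, and add. The bar $st$ cancels, and we obtain a dependency among the remaining $18$ bars that is nonzero on each of them. This graph is the *double banana*. It has $n=8$ vertices and $18=3n-6$ edges.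

The dependency is unique up to scaling. Let $\omega$ be any dependency of the $18$ rows, and let $\ell$ be the part of $\sum\omega_{uv}r_{uv}$ coming from the first banana. Then $\ell$ is zero at each $b_i$ (no bars of the first banana there) and at each $a_i$ (all bars at $a_i$ are in the first banana). So $\ell$ has only the two blocks $\ell_s,\ell_t$. Each $r_{uv}$ is orthogonal to all rigid motions $v\mapsto w\times p_v+c$, so $\ell$ is too. Translations give $\ell_s=-\ell_t$; rotations then give $\ell_s\cdot(w\times(p_s-p_t))=0$ for all $w$, so $\ell_s$ is parallel to $p_s-p_t$. Hence $\ell=c\,r_{st}$, and $\omega$ on the first banana together with $-c$ at $st$ is a dependency of the first $K_5$. It is therefore a multiple of (1.1). The same holds on the second banana, and the two multiples are tied together because the coefficients at $st$ must cancel. So the dependencies form a line, spanned by a nowhere-zero one: the double banana is a minimal dependent graph, of rank $17$. Since $17<18=3n-6$, it is flexible, and one sees the motion: hold the first banana and rotate the second about the line $st$.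

The double banana is also nearly planar. Remove $e=a_1a_2$ and $f=b_1b_2$. Each half becomes three paths $s\,a_i\,t$ together with $a_1a_3$ and $a_3a_2$; drawn with the paths in the order $a_1,a_3,a_2$, it is plane with both $s$ and $t$ on the outer face. Put the two halves next to each other between $s$ and $t$. So $G=\text{double banana}-\{e,f\}$ is planar.

We have a flexible minimal dependent graph which is planar plus two edges. It has exactly $3n-6$ edges, and it splits along $st$ into two rigid pieces, each containing one of the added edges. Which of these features are forced by "planar plus two edges"? All of them, and these notes prove it.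

## 2. The generic rigidity matroid and the two statements

Graphs are finite and simple. For $G=(V,E)$ and $d\ge1$, the generic rigidity matroid $\mathcal R_d$ on $E$ is the row matroid of the rigidity matrix of a generic framework $(G,p)$, $p:V\to\mathbb R^d$; it depends only on $G$.

**Definition (independent, circuit, rigid).** $G$ is $\mathcal R_d$-independent if $E$ is independent in $\mathcal R_d$. It is an $\mathcal R_d$-circuit if $E$ is a circuit of $\mathcal R_d$ and $G$ has no isolated vertices. For $|V|\ge d+1$ it is $\mathcal R_d$-rigid if its rank is $d|V|-\binom{d+1}2$, that is, if generic frameworks of $G$ are infinitesimally rigid. An $\mathcal R_3$-circuit is called rigid if it is $\mathcal R_3$-rigid, and flexible otherwise.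

From here on $d=3$, and "circuit", "independent", "rigid" refer to $\mathcal R_3$. By Section 1, $K_5$ is a rigid circuit and the double banana is a flexible one.

**Definition (sparse, tight).** $G$ is $(3,6)$-sparse if every subgraph $(V',E')$ with $|V'|\ge3$ has $|E'|\le3|V'|-6$, and $(3,6)$-tight if moreover $|E|=3|V|-6$.

**Definition (2-sum).** The 2-sum of $G_1,G_2$ along $u_1v_1\in E(G_1)$ and $u_2v_2\in E(G_2)$: take the disjoint union, identify $u_1$ with $u_2$ and $v_1$ with $v_2$, and delete the identified edge.

We write $G+\{e,f\}$ for $G$ with two distinct non-edges $e,f$ on its vertex set added. Two facts are used as black boxes.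

**Fact A (Gluck).** Every planar graph is independent, and a planar graph is rigid if and only if it is a triangulation.

**Fact B.** If $G$ is planar and $e$ is an edge with $G+e$ $(3,6)$-sparse, then $G+e$ is independent.

The two statements to be decided come from Sean Dewar, Georg Grasegger, Eleftherios Kastis, Anthony Nixon and Brigitte Servatius, "Rigidity of nearly planar classes of graphs", arXiv:2402.17499 (2024).

**Statement 1.** If $G$ is planar and $G+\{e,f\}$ is a $(3,6)$-tight flexible $\mathcal R_3$-circuit, then $G+\{e,f\}$ is the 2-sum of two rigid $\mathcal R_3$-circuits.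

**Statement 2.** If $G$ is planar and $G+\{e,f\}$ is a flexible $\mathcal R_3$-circuit, then $G+\{e,f\}$ is $(3,6)$-tight.

Both are true. They follow from a stronger result.

**Theorem 2.1.** Let $G$ be planar, $e\neq f$ non-edges of $G$, and suppose $C=G+\{e,f\}$ is a flexible $\mathcal R_3$-circuit. Then $C$ is the 2-sum of two rigid $\mathcal R_3$-circuits $D_1\ni e$, $D_2\ni f$, with $D_1-e$ and $D_2-f$ planar. Consequently $C$ is $(3,6)$-tight.

*Tightness from the 2-sum.* Let $n_i=|V(D_i)|$ and $n=|V(C)|=n_1+n_2-2$. A rigid circuit on $m$ vertices has rank $3m-6$, hence $3m-5$ edges. So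
$$|E(C)|=(3n_1-5)+(3n_2-5)-2=3(n_1+n_2-2)-6=3n-6. \tag{2.2}$$
Proper subgraphs of a circuit are independent, so they satisfy the sparsity count; hence $C$ is sparse, and tight. This gives Statement 2, and Statement 1 even without assuming tightness. $\blacksquare$

*The smallest cases.* In a circuit every vertex has degree at least $4$ (Lemma 4.1), so there are at least five vertices. With $n=5$ the circuit is $K_5$, which is rigid. With $n=6$, a flexible circuit has at most $3n-6=12$ edges (its rank is at most $3n-7$), hence is $4$-regular, hence is $K_6$ minus a perfect matching: the octahedron. That is planar, so independent by Fact A. So no flexible circuit has fewer than seven vertices.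

*Three added edges.* The uniqueness argument of Section 1 used only that each of the two graphs is a circuit, so it shows that the 2-sum of any two circuits is a circuit. Take $K_5$ on $\{1,\dots,5\}$, form the 2-sum with a second $K_5$ along $12$, and then with a third along $34$. The result is a circuit with $11$ vertices and $30-4=26$ edges, so of rank $25<27=3\cdot11-6$: it is flexible and not tight, and by (2.2) not a 2-sum of two rigid circuits. It is planar plus three edges: $K_5-15$ is planar, and the edges $12$ and $34$ of a plane drawing can be thickened to narrow strips holding the half-bananas of Section 1, each with one edge removed. So both conclusions fail for three added edges, and the proof must really use the number two.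

*Why counting alone will not do.* With one added edge, Fact B says that dependence is always seen by the edge count. With two added edges the double banana is $(3,6)$-tight and dependent, so no count certifies the dependence. We need geometry.

## 3. Motions, cliques and components

Let $p$ be generic: all coordinates are algebraically independent over $\mathbb Q$. Let $r_{uv}$ be the row with $p_u-p_v$ at $u$, $p_v-p_u$ at $v$ and $0$ elsewhere. For an edge set $A$ on a vertex set $U$, a *stress* is $\omega\in\mathbb R^A$ with $\sum\omega_ar_a=0$, and a *motion* is $q:U\to\mathbb R^3$ with $r_a\cdot q=0$ for all $a\in A$. The closure $\mathrm{cl}(A)$ is the set of pairs $uv$ in $U$ with $r_{uv}\in\operatorname{span}\{r_a:a\in A\}$; equivalently, $r_{uv}\cdot q=0$ for all motions $q$ of $A$. The trivial motions are $v\mapsto w\times p_v+c$; every row annihilates them.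

Let $K_X$ denote the set of all pairs in $X$. For $|X|\ge3$, $K_X$ has rank $3|X|-6$, and the trivial motions restricted to $X$ form a space of dimension $6$. So the motions of $K_X$ are exactly the trivial ones, and, dually:

> **(3.1)** If $|X|\ge3$, every vector supported on $X$ that annihilates the trivial motions is in the span of the rows of $K_X$. If such a vector is supported on two vertices $s,t$, it is a multiple of $r_{st}$; if on at most one vertex, it is $0$.

The second sentence is the computation of Section 1 (on one vertex, use translations).

**Definition (clique, component).** A *clique* of $A$ is a set $X\subseteq U$ with $|X|\ge3$ and $K_X\subseteq\mathrm{cl}(A)$. A *component* of $A$ is a maximal clique.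

On a clique $X$, every motion of $A$ agrees with a unique trivial motion; conversely, if $|X|\ge3$ and every motion of $A$ is trivial on $X$, then $X$ is a clique. If $D\subseteq\mathrm{cl}(A)$ is a rigid graph, then $V(D)$ is a clique of $A$.

> **(3.2)** If $X$ is a clique, $z\notin X$, and $zy\in\mathrm{cl}(A)$ for three distinct $y\in X$, then $X\cup\{z\}$ is a clique.

Indeed, subtract a trivial motion from a motion $m$ so that $m|_X=0$. Then $m(z)$ is orthogonal to three vectors $p_z-p_y$, which are independent, so $m(z)=0$.

If two components share three vertices, (3.2) lets us add the vertices of one to the other one by one, so they are equal by maximality. Hence distinct components share at most two vertices; a clique, having at least three vertices, lies in exactly one component; and, if $B$ is a component, each $z\notin B$ is joined by pairs of $\mathrm{cl}(A)$ to at most two vertices of $B$.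

**Example 3.3.** Let $A$ be the union of three copies of $K_4$, on $\{1,2,3,4\}$, $\{3,4,5,6\}$, $\{5,6,7,8\}$. Each of these sets is a clique. Rotating $5,6,7,8$ about the line $34$ is a motion, and it changes the length of $h5$ and $h6$ to first order for $h=1,2$, because $h$ is not coplanar with $3,4$ and $5$ or $6$. Likewise, rotating only $7,8$ about the line $56$ shows that no pair $hz$ with $h\le4$ and $z\in\{7,8\}$ is in $\mathrm{cl}(A)$. So a clique containing $1$ or $2$ lies in the first set, one containing $7$ or $8$ lies in the third, and any other lies in the second. The three sets are exactly the components. This chain will return in Section 7.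

## 4. Circuits, separators and 2-sums

A circuit has a stress that is nowhere zero and unique up to scaling. Conversely, a graph without isolated vertices whose stress space is spanned by one nowhere-zero stress is a circuit.

**Lemma 4.1.** Let $D$ be a circuit. Every vertex has degree at least $4$, so $|V(D)|\ge5$. Proper subgraphs of $D$ are independent, so they satisfy $|E'|\le3|V'|-6$ when $|V'|\ge3$. If $D$ is rigid then $|E|=3|V|-5$; if flexible, $|E|\le3|V|-6$.

*Proof.* At a vertex $v$ the nowhere-zero stress gives a linear relation between the vectors $p_v-p_u$, $u$ a neighbor of $v$, with nonzero coefficients, and at most three such generic vectors are independent. The other claims follow from $\operatorname{rank}=|E|-1$ and the fact that the rank is at most $3|V|-6$, with equality exactly in the rigid case. $\blacksquare$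

**Lemma 4.2.** A circuit $D$ stays connected after deleting any at most three edges.

*Proof.* Otherwise there is $\emptyset\neq X\subsetneq V(D)$ whose edge cut $F$ has $|F|\le3$. If $F=\emptyset$, the stress of $D$ restricted to $D[X]$ is a nonzero stress of a proper subgraph, a contradiction. If $F\neq\emptyset$, sum the equilibrium conditions over the vertices of $X$. The edges inside $X$ cancel, leaving
$$\sum_{uv\in F,\ v\in X}\omega_{uv}(p_v-p_u)=0 .$$
Now $F$ is a simple bipartite graph with at most three edges, so it has no cycle and is a forest. The difference vectors along the edges of a forest can be prescribed arbitrarily; as there are at most three of them in $\mathbb R^3$, they are generically independent. Since the $\omega_{uv}$ are nonzero, this is a contradiction. $\blacksquare$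

**Lemma 4.3.** Let $Z=G'+F'$ be a circuit with $G'$ planar and $|F'|\le1$. Then $|F'|=1$, $Z$ is rigid, and $|E(G')|=3|V(Z)|-6$.

*Proof.* $F'\neq\emptyset$ by Fact A. By Fact B, $Z$ is not sparse. Proper subgraphs satisfy the count, so $Z$ itself violates it: $|E(Z)|\ge3|V(Z)|-5$. On the other hand $|E(Z)|-1=\operatorname{rank}Z\le3|V(Z)|-6$. So equality holds in both. $\blacksquare$

**Lemma 4.4.** A circuit $C$ with a vertex separator of size at most $2$ (possibly empty) is the 2-sum of two circuits along a pair $st\notin E(C)$.

*Proof.* Let $V=V_1\cup V_2$, $V_1\cap V_2=S$, $|S|\le2$, with both $V_i\setminus S$ nonempty and no edges between them. Let $E_i$ be the set of edges inside $V_i$ other than a possible edge on $S$; both are nonempty, since vertices have degree at least $4$. Let $\omega$ be the stress of $C$ and $\ell=\sum_{a\in E_1}\omega_ar_a$. This vector is supported on $V_1$. It is also minus the sum over the remaining edges, all inside $V_2$, so it is supported on $S$; and it annihilates trivial motions.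

If $|S|\le1$ then $\ell=0$ by (3.1), so $E_1$ is a dependent proper subset of $E(C)$, a contradiction. So $S=\{s,t\}$ and $\ell=c\,r_{st}$. If $st\in E(C)$, then $E_1\cup\{st\}$ is dependent and proper (it misses $E_2$), a contradiction; so $st\notin E(C)$. Also $c\neq0$, since otherwise $E_1$ is dependent. Thus $D_1=E_1+st$ has a nowhere-zero stress. It is unique up to scaling: from two independent stresses we could eliminate $st$ and get a nonzero stress of $E_1$. So $D_1$ is a circuit, and likewise $D_2=E_2+st$, since $\sum_{E_2}\omega_ar_a=-\ell$. $\blacksquare$

**Lemma 4.5.** Let $C=G+\{e,f\}$ be a circuit with $G$ planar, and let $C$ be a 2-sum of circuits $D_1,D_2$ along $st\notin E(C)$. Then, up to renaming, $e\in D_1$, $f\in D_2$, the graphs $D_1-e$ and $D_2-f$ are planar, and $D_1,D_2$ are rigid.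

*Proof.* Suppose $D_2$ contains neither $e$ nor $f$. Then $D_2-st\subseteq G$. By Lemma 4.2, $D_1-\{st,e,f\}$ is connected, so it contains an $s$–$t$ path; this path lies in $G$ and meets $V(D_2)$ only in $s,t$. So $G$ contains a subdivision of $D_2$, and $D_2$ is planar, contradicting Fact A. By symmetry each $D_i$ contains exactly one of $e,f$; say $e\in D_1$, $f\in D_2$. Now $G$ contains $D_1-st-e$ together with an $s$–$t$ path of $D_2-\{st,f\}$ (Lemma 4.2 again). So $D_1-e$ is planar, and likewise $D_2-f$. By Lemma 4.3 both $D_i$ are rigid. $\blacksquare$

A circuit has at least five vertices, so if it is not 3-connected it has a separator of size at most $2$. By Lemmas 4.4 and 4.5, Theorem 2.1 follows once we prove: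

**Claim 4.6.** No 3-connected flexible circuit has the form $G+\{e,f\}$ with $G$ planar.

**Standing assumption.** For the rest of the notes, suppose Claim 4.6 fails, and let $C=G+\{e,f\}$ be a counterexample with $n=|V|$ minimum.

> **(4.7)** Any circuit $Z=G'+F'$ with $G'$ planar, $F'\subseteq\{e,f\}$ and $|V(Z)|<n$ either is rigid, or is a 2-sum of rigid circuits $D_1,D_2$ along a pair $st\notin E(Z)$, each of $D_1,D_2$ containing exactly one of $e,f$.

If $|F'|\le1$, $Z$ is rigid by Lemma 4.3. If $F'=\{e,f\}$ and $Z$ is flexible, then $Z$ is not 3-connected by minimality of $n$, and Lemmas 4.4 and 4.5 apply.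

The plan is to delete a well-chosen vertex $x$, fill in the missing pairs among its neighbors by chords that keep planarity, and apply (4.7) to the smaller circuits that appear.

## 5. A vertex of degree four or five, from Euler's formula

Fix a plane embedding of $G$. By Lemma 4.2, $G=C-\{e,f\}$ is connected; its minimum degree is at least $4-2=2$. Put
$$\theta:=3n-6-|E(G)|=3n-4-|E(C)|. $$
Since $C$ is flexible, $|E(C)|\le3n-6$, so $\theta\ge2$. Euler's formula gives
$$\sum_\varphi(\mathrm{len}\,\varphi-3)=2|E(G)|-3\big(2-n+|E(G)|\big)=\theta \tag{5.1}$$
over the faces $\varphi$. All lengths are at least $3$, and faces of length $3$ are bounded by triangles.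

Let $V_0=V\setminus(e\cup f)$. For $x\in V_0$ we have $\deg_Gx=\deg_Cx\ge4$. If $a_1,\dots,a_\delta$ are the neighbors of $x$ in the cyclic order of the embedding, let $c_0(x)$ be the number of indices $i$ with $a_ia_{i+1}\notin E(C)$. For any vertex $x$ let $\tau(x)$ be the number of angles at $x$ in faces of length at least $4$. An angle $a_ixa_{i+1}$ in a face of length $3$ has $a_ia_{i+1}\in E(G)$, so $c_0(x)\le\tau(x)$ for $x\in V_0$. Moreover, since $m\le4(m-3)$ for $m\ge4$,
$$\sum_x\tau(x)=\sum_{\mathrm{len}\,\varphi\ge4}\mathrm{len}\,\varphi\le\sum_{\mathrm{len}\,\varphi\ge4}4(\mathrm{len}\,\varphi-3)=4\theta. \tag{5.2}$$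

**Lemma 5.3.** There is $x\in V_0$ with $\deg x=4$, or with $\deg x=5$ and $c_0(x)<\theta$.

*Proof.* We have $\sum_v(6-\deg_Cv)=6n-2|E(C)|=8+2\theta$. The at most four vertices of $e\cup f$ contribute at most $2$ each, which can use up the $8$; the vertices of $V_0$ contribute at least $2\theta$. Suppose no vertex of $V_0$ has degree $4$. Then each contributes at most $1$, so the set $V_5$ of vertices of degree $5$ in $V_0$ has at least $2\theta$ elements. Suppose they all have $c_0\ge\theta$. Then
$$2\theta\cdot\theta\le\theta\,|V_5|\le\sum_{V_5}c_0\le\sum_{V_5}\tau\le\sum_V\tau\le4\theta .$$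
So $\theta=2$ and equality holds throughout. Hence $V_5=\{w_1,\dots,w_4\}$ with $c_0(w_i)=\tau(w_i)=2$, no other vertex has an angle in a non-triangular face, all non-triangular faces have length $4$, and by (5.1) there are exactly two of them.

A facial walk backtracks only at a vertex of degree $1$, and $\deg_G\ge2$ everywhere. A closed walk of length $4$ without backtracking is a 4-cycle. So the two faces are bounded by 4-cycles $Q_1,Q_2$, both on $\{w_1,\dots,w_4\}$. A face whose boundary is a cycle is one full side of this cycle. So if $Q_1=Q_2$, the two faces are the two sides of one cycle, $G$ is this cycle and $n=4$, impossible. Otherwise write $Q_1=w_1w_2w_3w_4$. Each of the three 4-cycles on four vertices misses exactly one perfect matching, and $Q_2\ne Q_1$ does not miss $\{w_1w_3,w_2w_4\}$ (it misses a different matching), so it contains both $w_1w_3$ and $w_2w_4$. Then the angle at $w_1$ in the face bounded by $Q_1$ has ends $w_2,w_4$, which are adjacent. Only one further angle at $w_1$ is in a non-triangular face, so $c_0(w_1)\le1$, a contradiction. $\blacksquare$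

## 6. Deleting the vertex and drawing chords

Fix $x$ as in Lemma 5.3, with $\delta=\deg x\in\{4,5\}$, $N=\{a_1,\dots,a_\delta\}$ in cyclic order, and $U=V-x$. We write $C-x$ also for its edge set. It is independent, and it contains $e$ and $f$ since $x\in V_0$. Put
$$\Pi=K_N\setminus E(C),\qquad A=(C-x)\cup\Pi\supseteq K_N,\qquad k=\operatorname{rank}A-\operatorname{rank}(C-x).$$
From here on "component" without qualification means component of $A$, and $B$ is the component containing $N$. Vertices of $N$ are often written by their indices, and $p_i$ stands for $p_{a_i}$.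

Let $\mathcal S\subseteq\mathbb R^{K_N}$ be the space of *strains* $s_{ij}=r_{ij}\cdot q=(p_i-p_j)\cdot(q_i-q_j)$, where $q$ runs over the motions of $C-x$. A strain vanishes on pairs that are edges of $C$. For $\Pi'\subseteq\Pi$, the motions $q$ of $C-x$ with $s|_{\Pi'}=0$ are exactly the motions of $(C-x)\cup\Pi'$; comparing dimensions,
$$\operatorname{rank}\big((C-x)\cup\Pi'\big)-\operatorname{rank}(C-x)=\dim\big(\mathcal S|_{\Pi'}\big). \tag{6.1}$$
In particular $\dim\mathcal S=k$. For example, $k=0$ means that every motion of $C-x$ is trivial on $N$.

**Definition (crossing).** Two pairs of $N$ *cross* if the corresponding chords of a convex $\delta$-gon $a_1\cdots a_\delta$ cross in their interiors. A set of pairs is non-crossing if no two of its members cross.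

Crossing pairs are disjoint, and a consecutive pair $a_ia_{i+1}$ crosses nothing. For $\delta=4$ the only crossing is $a_1a_3$ with $a_2a_4$; for $\delta=5$, each of the five chords (non-consecutive pairs) crosses the two chords disjoint from it.

If $\Pi'\subseteq\Pi$ is non-crossing, then $G-x+\Pi'$ is planar: take a thin closed disc containing the star of $x$, with $a_1,\dots,a_\delta$ on its boundary in this order, meeting the rest of $G$ only in the $a_i$; delete $x$ and draw $\Pi'$ as non-crossing chords of the disc. So $J=G-x+\Pi'$ is independent by Fact A. As $(C-x)\cup\Pi'=J\cup\{e,f\}$, we get: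

> **(6.2)** For non-crossing $\Pi'\subseteq\Pi$, the stress space of $(C-x)\cup\Pi'$ has dimension at most $2$. If it is 2-dimensional, then $J=G-x+\Pi'$ is a basis of $(C-x)\cup\Pi'$, and $e,f\in\mathrm{cl}(J)$.

This is where "two added edges" enters as a number.

> **(6.3)** There is a stress $\sigma$ of $A$ that is nonzero on every edge of $C-x$ not in $K_N$.

To see this, let $\omega$ be the stress of $C$. The load $\ell=\sum_i\omega_{xa_i}r_{xa_i}$ vanishes at $x$ by equilibrium, is supported on $N$, and annihilates trivial motions. By (3.1), $\ell$ is a combination of rows of $K_N$. Substitute this into $\sum_{a\in C-x}\omega_ar_a+\ell=0$; coefficients outside $K_N$ are unchanged.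

## 7. Hinged and loose components

This section studies how the other components can sit around $B$. For $W\subseteq U$ let $N_C(W)$ be the set of vertices outside $W$ with a neighbor in $W$.

> **(7.1)** If $\emptyset\neq W\subseteq U\setminus B$, then $|N_C(W)|\ge3$.

Indeed all neighbors of $x$ are in $B$, so $x\notin W\cup N_C(W)$ and $N_C(W)$ separates $W$ from $x$; $C$ is 3-connected.

**Definition (hinged, loose).** Let $Q\ne B$ be a component, so that $Q\setminus B\neq\emptyset$ and $|Q\cap B|\le2$. Call $Q$ *hinged*, with hinge $Q\cap B$, if $|Q\cap B|=2$, and *loose* otherwise.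

The same words make sense for any edge set and a chosen component $B$. In Example 3.3 with $B=\{1,2,3,4\}$, the component $\{3,4,5,6\}$ is hinged at $\{3,4\}$, and $\{5,6,7,8\}$ is loose.

> **(7.2)** If $Q\neq Q'$ are hinged, then $Q\cap Q'\subseteq B$.

If $z\in(Q\cap Q')\setminus B$, then $z$ is joined in $\mathrm{cl}(A)$ to both hinges. By (3.2) their union has at most two vertices, so the hinges coincide; then $Q\cap Q'$ contains the hinge and $z$, three vertices, a contradiction.

> **(7.3)** If $Q$ is hinged, $P\ne B$ is a component and $P\cap Q\not\subseteq B$, then $P\cap B\subseteq Q\cap B$.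

A vertex $t\in(P\cap Q)\setminus B$ is joined in $\mathrm{cl}(A)$ to $(Q\cap B)\cup(P\cap B)$, which therefore has at most two vertices; $Q\cap B$ already has two.

The next lemma is the geometric heart. Think of the chain of Example 3.3: with $B$ held fixed, it has two degrees of freedom, a rotation about $34$ and one about $56$. If vertex $7$ were also joined to $1$ and $2$, these two unknowns would satisfy two linear equations, and generically the chain locks.

**Lemma 7.4.** Let $Q_1,Q_2$ be hinged at disjoint hinges $\{a,c\}$ and $\{b,d\}$, and let $P\neq B,Q_1$ be a component with $P\cap Q_1=\{s,t\}\not\subseteq B$, $s\ne t$. Then $P\cap Q_2\subseteq B$.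

*Proof.* Suppose $z\in(P\cap Q_2)\setminus B$. By (7.2), $z\notin Q_1$. Identify vertices with their positions.

**Step 1.** *We express a motion that is zero on $B$ by two unknowns.* A trivial motion vanishing at two points $u,v$ is a multiple of $\rho_{uv}(y)=(v-u)\times(y-u)$. Let $m$ be a motion of $A$ with $m|_B=0$. Then $m|_{Q_1}=\xi_1\rho_{ac}$ for a scalar $\xi_1$. On $P$, $m-\xi_1\rho_{ac}$ is trivial and vanishes at $s,t\in Q_1$, so $m|_P=\xi_1\rho_{ac}+\xi_2\rho_{st}$.

**Step 2.** *We write down two equations.* Since $z,b,d\in Q_2$ and $m(b)=m(d)=0$, we have $m(z)\cdot(z-h)=0$ for $h\in\{b,d\}$. Put $[u,v,y,h]=\det(v-u,y-u,h-u)$. Since $z-h=(z-u)-(h-u)$, we get $\rho_{uv}(z)\cdot(z-h)=-[u,v,z,h]$. So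
$$\xi_1[a,c,z,h]+\xi_2[s,t,z,h]=0,\qquad h=b,d. \tag{7.5}$$

**Step 3.** *We show that the determinant is nonzero.* It is $\Delta=\alpha[s,t,z,d]-\beta[s,t,z,b]$ with $\alpha=[a,c,z,b]$ and $\beta=[a,c,z,d]$. With $\hat y=(y,1)\in\mathbb R^4$ we have $[u,v,y,h]=\epsilon\det(\hat u,\hat v,\hat y,\hat h)$ for a universal sign $\epsilon$, so
$$\Delta=\epsilon\det(\hat s,\hat t,\hat z,\eta),\qquad \eta:=\alpha\hat d-\beta\hat b.$$
The vertices $a,b,c,d,z$ are distinct, so $\alpha,\beta\ne0$ and $\eta\neq0$. As $Q_1\cap B=\{a,c\}$ and $\{s,t\}\not\subseteq B$, we may assume $t\notin B$, and either $s\notin B$ or $s\in\{a,c\}$. Also $z\ne s,t$, because $z\notin Q_1$.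

The vectors $\hat s,\hat z,\eta$ are independent. First, $\eta\in\operatorname{span}(\hat b,\hat d)\setminus\{0\}$ and $z$ is not on the line $bd$, so $\eta,\hat z$ are independent. If $s\notin B$, then $s$ is distinct from, hence generic over, $a,b,c,d,z$; the points $y$ with $\hat y\in\operatorname{span}(\hat z,\eta)$ form an affine subspace of dimension at most $1$ defined over the field of these five, so $\hat s$ is not in it. If $s\in\{a,c\}$ and the three vectors were dependent, then $\eta\in\operatorname{span}(\hat s,\hat z)$, as $\hat s,\hat z$ are independent. So $\eta$ would be a nonzero vector of $\operatorname{span}(\hat s,\hat z)\cap\operatorname{span}(\hat b,\hat d)$, and $s,z,b,d$ would be coplanar, which is false generically.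

Hence $y\mapsto\det(\hat s,\hat y,\hat z,\eta)$ is a nonzero affine function of $y\in\mathbb R^3$ (a nonzero linear functional on $\mathbb R^4$ cannot vanish on the spanning set $\{\hat y\}$). Its coefficients are in the field generated by the coordinates of $a,b,c,d,s,z$. Since $t\notin\{a,b,c,d,s,z\}$, $t$ is generic over them, and $\Delta\ne0$.

**Step 4.** *We contradict maximality of $B$.* By (7.5), $\xi_1=0$. So every motion vanishing on $B$ vanishes on $Q_1$. Hence every motion is trivial on $B\cup Q_1$, which is a clique larger than $B$, a contradiction. $\blacksquare$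

**Definition (cover).** A *cover* is a set $\mathcal Q$ of components $\neq B$ such that every edge of $C-x$ lies inside $B$ or inside a member of $\mathcal Q$.

In Example 3.3, with the edge set of the example in the role of $C-x$ and $B=\{1,2,3,4\}$, the other two components form a cover. Back in our setting, suppose $B\neq U$ and let $\mathcal Q$ be a cover. A vertex $z\in U\setminus B$ is not adjacent to $x$, so all its edges are in $C-x$; none is inside $B$, so each is inside a member of $\mathcal Q$ containing $z$. In particular $\mathcal Q\neq\emptyset$.

> **(7.6)** If $B\ne U$, every cover $\mathcal Q$ has a loose member.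

Otherwise take $Q\in\mathcal Q$. By (7.2) no other member meets $Q\setminus B$, so all edges at $Q\setminus B$ are inside $Q$, and $N_C(Q\setminus B)\subseteq Q\cap B$ has at most two elements, against (7.1).

> **(7.7)** If $B\neq U$ and the cover $\mathcal Q$ has exactly one loose member $P$, then every hinged member meets $P$ outside $B$, and there are two hinged members with different hinges.

If a hinged $Q\in\mathcal Q$ does not meet $P$ outside $B$, then, with (7.2), no other member meets $Q\setminus B$, and we get the same contradiction. So by (7.3), $P\cap B\subseteq Q\cap B$ for each hinged $Q\in\mathcal Q$. Hence $N_C(U\setminus B)$ is contained in the union of the hinges, or in $P\cap B$, of size at most $1$, if there are no hinged members. By (7.1) it has at least three elements, so there are two different hinges.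

> **(7.8)** If $B\neq U$, every cover has at least three members.

Suppose $|\mathcal Q|\le2$. By (7.6) there is a loose member. If there is exactly one, (7.7) gives two hinged members as well, so $|\mathcal Q|\ge3$. If there are two, both members are loose and $|N_C(U\setminus B)|\le1+1$, against (7.1).

The last tool shows that chords which depend on a planar basis never leave $B$.

**Lemma 7.9.** Let $\Pi'\subseteq\Pi$ be non-crossing, $J=G-x+\Pi'$, $w\in\Pi\cap\mathrm{cl}(J)$, $w\notin J$, and let $D_w$ be the fundamental circuit of $w$ in $J+w$. Then $V(D_w)\subseteq B$.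

*Proof.* By Lemma 4.3, $D_w$ is rigid and $D_w-w$ has $3|V(D_w)|-6$ edges. So $V(D_w)$ lies in a component $X$. Suppose $X\neq B$. Then $V(D_w)\cap N\subseteq X\cap B$ has at most two elements, so it consists of the two ends $a_i,a_j$ of $w$. Hence $D_w-w$ contains no pair of $\Pi'$ (such a pair would be $w$, but $w\notin J$), so $D_w-w\subseteq G-x$. It is connected by Lemma 4.2, and by its edge count and Euler's formula, all its faces in the embedding inherited from $G$ are triangles. The vertex $x$ lies in one of these faces, and the edges $xa_i,xa_j$ show that $a_i,a_j$ are both on the boundary of this face. So $a_ia_j\in E(G)$, contradicting $w\in\Pi$. $\blacksquare$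

## 8. Degree four: the neighbors of $x$ are already rigid

Let $R$ be the row space of $C-x$ at $p|_U$, which stays fixed. Let $x'\in\mathbb R^3$ be any position such that $p$ with $p_x$ replaced by $x'$ is generic; such $x'$ are dense. Put
$$\Lambda_{x'}=\Big\{\lambda\in\mathbb R^N:\sum_i\lambda_i(p_i-x')=0\Big\},\qquad \mathrm{load}_{x'}(\lambda)=\big(\lambda_i(p_i-x')\big)_{i\in N},$$
extended by $0$ to $U\setminus N$. Since $C$ is a circuit in this framework too, its stress gives a nowhere-zero $\lambda\in\Lambda_{x'}$ (equilibrium at $x$) with $\mathrm{load}_{x'}(\lambda)\in R$ (equilibrium elsewhere). For $\lambda\in\mathbb R^N$ put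
$$\psi(\lambda)=\sum_{i<j}\lambda_i\lambda_jr_{ij},\qquad\text{whose $i$-th entry is}\quad \lambda_i\Big(p_i\sum_j\lambda_j-\sum_j\lambda_jp_j\Big).$$
So
$$\sum\lambda_i=1,\ \ \sum\lambda_ip_i=x'\quad\Longrightarrow\quad\psi(\lambda)=\mathrm{load}_{x'}(\lambda). \tag{8.1}$$

**Lemma 8.2.** If $\delta=4$, then $K_N\subseteq\mathrm{cl}(C-x)$, i.e. $k=0$.

*Proof.* For $\delta=4$, $\Lambda_{x'}$ is 1-dimensional, spanned by the barycentric coordinate vector $\lambda$ of $x'$ with respect to $N$. So $\psi(\lambda)=\mathrm{load}_{x'}(\lambda)\in R$ by (8.1). The map $x'\mapsto\lambda$ is an affine bijection $\mathbb R^3\to\{\sum\lambda_i=1\}$, so $\psi(\lambda)\in R$ for a dense set of $\lambda$ with $\sum\lambda_i=1$. As $R$ is closed, this holds for all such $\lambda$. Taking $\lambda_i=\lambda_j=\frac12$ and the other entries $0$ gives $\frac14r_{ij}\in R$. $\blacksquare$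

*How far the direct induction gets.* Suppose $\delta=4$. Every $\pi\in\Pi$ is in $\mathrm{cl}(C-x)$, so $C-x+\pi$ contains a unique circuit $C_\pi\ni\pi$, and the stresses of these circuits form a basis of the stress space of $A$. By (6.3), every edge of $C-x$ outside $K_N$ lies in some $C_\pi$. Suppose all the $C_\pi$ were rigid. Then each $V(C_\pi)$ lies in a component containing both ends of $\pi$, so in $B$ or in a component hinged at $\pi$. So there is a cover without loose members, and by (7.6) $B=U$. Then $\operatorname{rank}(C-x)=\operatorname{rank}A=3(n-1)-6$, so $C-x$ is rigid, and so is $C$: contradiction.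

This stops in two places. First, Lemma 5.3 does not promise a vertex of degree $4$: the four ends of $e,f$ can absorb the whole $8$ in $8+2\theta$. At degree $5$ the argument of Lemma 8.2 fails because $\Lambda_{x'}$ is 2-dimensional, and we do not know which of its vectors is the stress. Second, by (4.7) a circuit $C_\pi$ may be a 2-sum of some $D_1\ni\pi$ and $D_2$, and the component containing $D_2$ may be loose, hanging on the component of $D_1$ as $\{5,6,7,8\}$ hangs on $\{3,4,5,6\}$ in Example 3.3. Then (7.6) gives nothing. Section 9 repairs the first defect, Sections 10 and 11 the second.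

## 9. Degree five: at most one strain

Let $\delta=5$ in this section, up to and including Lemma 9.7. The aim is $k=1$. First,

> **(9.1)** No four vertices of $N$ form a clique of $C-x$. In particular $k\ge1$.

Suppose four do. Their six pairs are independent, while $K_5$ on them and $x$ has rank $9$. So some nontrivial combination of the four rows from $x$ to them lies in the span of the six pairs, hence in that of $C-x$. Then $C-x$ with these four edges is dependent, but it is a proper subset of $C$.

Now suppose $k\ge2$, up to the end of the proof of Lemma 9.7.

**Step 1.** *We turn the unknown position of the stress in $\Lambda_{x'}$ into a polynomial identity.* Let $\mu$ be the affine dependency of the five points, so $\sum\mu_i=0$, $\sum\mu_ip_i=0$, all $\mu_i\ne0$. View a strain $s\in\mathcal S$ as a symmetric bilinear form with zero diagonal, $s(\lambda,\lambda')=\sum_{i\neq j}s_{ij}\lambda_i\lambda'_j$. If $s$ comes from the motion $q$, then $\psi(\lambda)\cdot q=\frac12s(\lambda,\lambda)$. By (1.1), $\psi(\mu)=0$, so $s(\mu,\mu)=0$.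

Take $\lambda^0$ with $\sum\lambda_i^0=1$ and $\sum\lambda^0_ip_i=x'$. Then $\lambda^0,\mu\in\Lambda_{x'}$ are independent, and $\dim\Lambda_{x'}=5-3=2$, so $\Lambda_{x'}=\{\tau\lambda^0+t\mu\}$. For every $t$, (8.1) applies to $\lambda^0+t\mu$ and gives $\psi(\lambda^0+t\mu)=\mathrm{load}_{x'}(\lambda^0)+t\,\mathrm{load}_{x'}(\mu)$. Pairing with $q$, the left side becomes $\frac12s(\lambda^0,\lambda^0)+t\,s(\lambda^0,\mu)$, as $s(\mu,\mu)=0$. Comparing coefficients of $t$,
$$\mathrm{load}_{x'}(\lambda^0)\cdot q=\tfrac12s(\lambda^0,\lambda^0),\qquad \mathrm{load}_{x'}(\mu)\cdot q=s(\lambda^0,\mu).$$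
Some nonzero $\tau\lambda^0+t\mu$ has its load in $R$, which is annihilated by all motions $q$ of $C-x$. So for some $(\tau,t)\neq0$ independent of $s$,
$$\tfrac\tau2s(\lambda^0,\lambda^0)+t\,s(\lambda^0,\mu)=0\qquad\text{for all }s\in\mathcal S .$$
Write $q_s(\lambda)=s(\lambda,\lambda)$ and $l_s(\lambda)=s(\lambda,\mu)$. The vectors $(q_s(\lambda^0),l_s(\lambda^0))$, $s\in\mathcal S$, all lie on one line through $0$, so
$$q_s\,l_{s'}=q_{s'}\,l_s\qquad(s,s'\in\mathcal S) \tag{9.2}$$
at every such $\lambda^0$. The map $\lambda\mapsto\sum\lambda_ip_i$ from $\{\sum\lambda_i=1\}$ onto $\mathbb R^3$ is open, so preimages of dense sets are dense. Thus (9.2) holds on a dense subset of $\{\sum\lambda_i=1\}$, hence on all of it by continuity, and on $\mathbb R^5$ by homogeneity and continuity.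

**Step 2.** *We solve the identity.* If some $l_s,l_{s'}$ are linearly independent, they are coprime, so (9.2) gives $q_s=m\,l_s$, $q_{s'}=m\,l_{s'}$ for a linear form $m$; and (9.2) for $s,s''$ gives $m\,l_s\,l_{s''}=q_{s''}\,l_s$, so $q_{s''}=m\,l_{s''}$ for every $s''\in\mathcal S$. Otherwise the $l_s$ span a space of dimension at most $1$. As $k\ge2$ there is $s\neq0$ with $l_s=0$; then $q_s\neq0$, and $q_sl_{s'}=q_{s'}l_s=0$ gives $l_{s'}=0$ for all $s'$. So one of the following holds:

> **(9.3)** $q_s=m\,l_s$ for all $s\in\mathcal S$, with a fixed linear form $m$; or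
>
> **(9.4)** $l_s=0$ for all $s\in\mathcal S$; that is, the weights $t_{ij}=\mu_i\mu_js_{ij}$, supported on $\Pi$, have zero sum at each vertex of $N$.

For the reformulation in (9.4): $l_s(\lambda)=\sum_i\lambda_i\sum_{j\neq i}s_{ij}\mu_j$.

**Step 3.** *We determine the shape of $\mathcal S$ under (9.3).* For $s\neq0$ we have $q_s\neq0$; so $m\neq0$ and $s\mapsto l_s$ is injective. Write $m(\lambda)=\sum m_i\lambda_i$ and similarly for $l_s$. Since $s$ has zero diagonal, $m_i(l_s)_i=0$. Let $I=\{i:m_i\ne0\}\neq\emptyset$ and $L=N\setminus I$. Then $l_s$ is supported on $L$, and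
$$s_{ij}=\tfrac12\big(m_i(l_s)_j+m_j(l_s)_i\big)$$
vanishes unless $\{i,j\}$ meets both $I$ and $L$. Also $\sum_{j\in L}\mu_j(l_s)_j=s(\mu,\mu)=0$, and so $2\le k\le|L|-1$, that is, $|L|\ge3$. If $|L|=4$, all strains vanish on $K_L$, so $L$ is a clique of $C-x$, contradicting (9.1). So $|I|=2$, $|L|=3$, $k=2$, and $l_s$ ranges over the whole space $\{l\in\mathbb R^L:\sum\mu_jl_j=0\}$. As all $\mu_j\ne0$, no coordinate $l_j$ vanishes identically on this space. So for $i\in I$, $j\in L$, the strain $s_{ij}=\frac12m_i(l_s)_j$ is not identically zero on $\mathcal S$. Hence no pair of $I\times L$ lies in $\mathrm{cl}(C-x)$, and all six pairs of $I\times L$ are in $\Pi$.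

**Step 4.** *We find a fan triangulation of the pentagon that captures all strains.* Write $N=\{1,\dots,5\}$ in cyclic order. Let $T_i$ be the set of the five consecutive pairs and the two chords at $i$, for example $T_1=\{12,23,34,45,15,13,14\}$; it is non-crossing. Let $\nu_i=|T_i\cap\Pi|$, let $\varrho_i\le k$ be the dimension of $\mathcal S|_{T_i\cap\Pi}$, and let $\hat C_i=(C-x)\cup(T_i\cap\Pi)$. Since $C-x$ is independent, (6.1) says that the stress space of $\hat C_i$ has dimension $\nu_i-\varrho_i$, and (6.2) gives
$$\nu_i-\varrho_i\le2. \tag{9.5}$$

**Lemma 9.6.** If $k\ge2$, then for some $i$: $\nu_i-\varrho_i=2$ and $\varrho_i=k$. Moreover $c_0(x)\ge k$.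

*Proof under (9.3).* If $I$ is not a consecutive pair, say $I=\{1,3\}$, $L=\{2,4,5\}$. Then $T_1$ contains the five pairs $12,14,15,23,34$ of $I\times L$, so $\nu_1-\varrho_1\ge5-2=3$, contradicting (9.5). So say $I=\{1,2\}$, $L=\{3,4,5\}$. Then $T_1$ contains the four pairs $13,14,15,23$ of $I\times L$, so $\nu_1\ge4$. With $\varrho_1\le2$ and (9.5) this gives $\nu_1=4$ and $\varrho_1=2=k$. The consecutive pairs $15,23$ are in $\Pi$, so $c_0(x)\ge2=k$.

*Proof under (9.4).* Zero-sum weights on an odd cycle vanish (they alternate in sign around it), and so do zero-sum weights on a forest (start at a leaf). The five chords form a 5-cycle. Since $\mathcal S\neq0$, the set $\Pi$ is not contained in the chords, so it contains a consecutive pair, say $23$. Also $\Pi$ contains a pair at $1$ or a pair at $4$; otherwise all weights are supported on the triangle $2,3,5$ and vanish. The reflection $i\mapsto5-i\pmod 5$ fixes $5$ and the pair $23$ and exchanges $1$ and $4$, so assume $\Pi$ contains a pair at $1$.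

The chords not in $T_1$ are $24,25,35$, forming the path $4\,2\,5\,3$. If the weights of some $s\in\mathcal S$ vanish on $T_1$, they are supported on this path, so they vanish. Hence $\varrho_1=k$. Let $W_v$ be the sum of the weights of the pairs of $T_1$ at $v$. The zero-sum conditions read
$$W_1=0,\quad W_4+t_{24}=0,\quad W_2+t_{24}+t_{25}=0,\quad W_5+t_{25}+t_{35}=0,\quad W_3+t_{35}=0 .$$
So the weights restricted to $T_1\cap\Pi$ satisfy two linear equations, $W_1=0$ and $W_4-W_2+W_5-W_3=0$. The first form is nonzero on $\mathbb R^{T_1\cap\Pi}$, because all pairs at $1$ are in $T_1$ and one of them is in $\Pi$; its coefficient at $23$ is $0$. The second form has coefficient $-2$ at $23\in\Pi$. So the forms are independent, and $k=\varrho_1\le\nu_1-2$ (passing from $s$ to $t$ rescales coordinates by nonzero factors). With (9.5), $\nu_1-\varrho_1=2$ and $\nu_1=k+2$. Since $T_1$ contains only two chords, at least $\nu_1-2=k$ consecutive pairs are in $\Pi$, i.e. $c_0(x)\ge k$. $\blacksquare$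

**Lemma 9.7.** If $\delta=5$, then $k=1$.

*Proof.* By (9.1), $k\ge1$. Suppose $k\ge2$ and take $i$ from Lemma 9.6. Since $\varrho_i=k$, (6.1) gives $\operatorname{rank}\hat C_i=\operatorname{rank}A$. The stress space of $\hat C_i$ is 2-dimensional, so by (6.2) $J=G-x+(T_i\cap\Pi)$ is a basis of $\hat C_i$, hence of $A=J\cup\{e,f\}\cup(\Pi\setminus T_i)$. So the stress space of $A$ is spanned by the stresses of the fundamental circuits $D_e$, $D_f$ and $D_w$ ($w\in\Pi\setminus T_i$) with respect to $J$. By Lemma 4.3, $D_e$ and $D_f$ are rigid, so their vertex sets lie in components $P_e,P_f$. By Lemma 7.9 each $V(D_w)\subseteq B$. By (6.3) every edge of $C-x$ not in $K_N$ lies in one of these circuits. So every edge of $C-x$ lies inside $B$, $P_e$ or $P_f$, and $\{P_e,P_f\}\setminus\{B\}$ would be a cover with at most two members if $B\ne U$. So (7.8) forces $B=U$.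

Hence $\operatorname{rank}A=3(n-1)-6=3n-9$, $|C-x|=3n-9-k$, and $|E(C)|=3n-4-k$, i.e. $\theta=k$. Then $c_0(x)\ge k=\theta$ by Lemma 9.6, contradicting the choice of $x$ in Lemma 5.3. $\blacksquare$

So $k=0$ if $\delta=4$, and $k=1$ if $\delta=5$.

> **(9.8)** $B\neq U$.

Suppose $B=U$, so $\operatorname{rank}A=3n-9$. If $\delta=4$, then $k=0$, so $C-x$ is rigid, and so is $C$. If $\delta=5$, then $k=1$, $|C-x|=3n-10$, $|E(C)|=3n-5$ and $\operatorname{rank}C=3n-6$. In both cases $C$ is rigid, a contradiction.

## 10. Smaller circuits covering $C-x$

Let $\Pi_0=\Pi\cap\mathrm{cl}(C-x)$ and $\Pi_1=\Pi\setminus\Pi_0$; so $\Pi_1=\emptyset$ if $\delta=4$. For $\pi\in\Pi_0$ let $C_\pi\ni\pi$ be the unique circuit in $C-x+\pi$. If $\pi,\pi'\in\Pi_1$ are distinct, then $k=1$ and $C-x+\{\pi,\pi'\}$ has a 1-dimensional stress space; let $C_{\pi\pi'}$ be its unique circuit. It contains both $\pi$ and $\pi'$, since neither lies in $\mathrm{cl}(C-x)$.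

To apply (4.7) we must stay planar apart from $e,f$, so only non-crossing pairs are allowed. The next lemma says that they suffice.

**Lemma 10.1.** Every edge of $C-x$ not in $K_N$ lies in some $C_\pi$ with $\pi\in\Pi_0$, or in some $C_{\pi\pi'}$ with $\pi,\pi'\in\Pi_1$ distinct and non-crossing.

*Proof.* Let $\mathcal W$ be the stress space of $A$. It restricts injectively to $\mathbb R^\Pi$, as $C-x$ is independent, and $\dim\mathcal W=|\Pi|-k$. By (6.3) it suffices that $\mathcal W$ is spanned by the stresses of the listed circuits together with stresses supported on $K_N$. If $k=0$, the $C_\pi$ give multiples of all unit vectors of $\mathbb R^\Pi$, a basis.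

Let $k=1$, so $\delta=5$ and $\Pi_1\ne\emptyset$. In $\mathbb R^\Pi$ the listed circuits give multiples of the unit vectors of $\Pi_0$ and, for non-crossing $\pi,\pi'\in\Pi_1$, vectors supported exactly on $\{\pi,\pi'\}$. Let $\mathcal G$ be the graph on $\Pi_1$ whose edges are the non-crossing $\{\pi,\pi'\}$, with $c$ connected components in the sense of graphs. A spanning forest of $\mathcal G$ gives, with the unit vectors, $|\Pi_0|+|\Pi_1|-c$ independent vectors. If $c=1$ this is $\dim\mathcal W$.

Let $c\ge2$. A consecutive pair crosses nothing, so it would be adjacent to all of $\Pi_1$ and make $\mathcal G$ connected; so $\Pi_1$ consists of chords. Two chords of a pentagon are non-crossing if and only if they share an end, so the non-crossing graph on all five chords is a 5-cycle, and $\mathcal G$ is a disconnected induced subgraph of it. Such a subgraph has at most three vertices and exactly two connected components, one of which is a single vertex $\pi_0$. The vectors above all vanish at $\pi_0$, whereas the stress $\kappa_{ij}=\mu_i\mu_j$ of $K_N$ from (1.1) does not. Adding $\kappa$ we get $|\Pi|-2+1=\dim\mathcal W$ independent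 vectors. $\blacksquare$

Let $Z$ be one of the circuits in Lemma 10.1. It does not contain $x$, so it has fewer than $n$ vertices, and it is a subgraph of the planar graph $G-x+{}$(non-crossing pairs) plus a subset of $\{e,f\}$. So (4.7) applies. If $Z$ is rigid, $V(Z)$ lies in one component $X$. If $Z$ is not rigid, fix once and for all a 2-sum decomposition into $D_1,D_2$ along $st$ as in (4.7). Since $st\in\mathrm{cl}(D_i-st)\subseteq\mathrm{cl}(A)$ and $D_i$ is rigid, $V(D_i)$ lies in a component $X_i$. We list what can happen. Recall that each pair of $\Pi$ lies in $N\subseteq B$, that a component other than $B$ has at most two vertices in $B$, and that $st\notin E(Z)$.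

**The circuits $Z=C_{\pi\pi'}$.** Note $|\pi\cup\pi'|\ge3$. If $Z$ is rigid, $X$ contains three vertices of $B$, so $X=B$. Let $Z$ be a 2-sum.

If $\pi,\pi'$ are in the same summand, say $D_1$, then $X_1=B$, so $s,t\in B$, and either $X_2=B$ or $X_2$ is hinged at $\{s,t\}$. The latter is called *type IIa*.

Now let $\pi\in D_1$, $\pi'\in D_2$. If $X_1,X_2\neq B$, they are hinged at $\pi\ne\pi'$ respectively, so they are distinct, and by (7.2) $\{s,t\}\subseteq X_1\cap X_2\cap B\subseteq\pi\cap\pi'$, impossible. If $X_1=B$, then $s,t\in B$ and $X_2\supseteq\{s,t\}\cup\pi'$, where $\{s,t\}\neq\pi'$ because $\pi'\in E(Z)$; so $|X_2\cap B|\ge3$ and $X_2=B$. Symmetrically $X_1=B$ if $X_2=B$. So here $X_1=X_2=B$.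

**The circuits $Z=C_\pi$.** If $Z$ is rigid, $X=B$ or $X$ is hinged at $\pi$. Let $Z$ be a 2-sum, with $\pi\in D_1$.

If $X_1=B$, then $s,t\in B$, and $X_2=B$ or $X_2$ is hinged at $\{s,t\}$; the latter is again *type IIa*.

If $X_1\neq B$, then $X_1$ is hinged at $\pi$. Moreover $\{s,t\}\not\subseteq B$, since otherwise $\{s,t\}=X_1\cap B=\pi\in E(Z)$. So $X_2\neq B$. Either $X_2=X_1$, or $X_2\neq X_1$; in the latter case, called *type IIb*, $X_1\cap X_2=\{s,t\}$, and $X_2$ is loose, because otherwise $\{s,t\}\subseteq B$ by (7.2).

In type IIa, $V(D_1)\subseteq B$ and $V(D_2)$ lies in the component $X_2$ hinged at $\{s,t\}$; one of $e,f$ is in $D_1$ and the other in $D_2$.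

Let $\mathcal Q$ be the set of all components $\neq B$ arising in this way. By Lemma 10.1 it is a cover. Loose members arise only from type IIb circuits $C_\pi$ with $\pi\in\Pi_0$. As $B\ne U$ by (9.8), (7.6) shows:

> **(10.2)** Some $C_\pi$ with $\pi\in\Pi_0$ is of type IIb.

## 11. Two cases for the dependent chords

### 11.1 Two non-crossing pairs in $\Pi_0$

Suppose $\Pi_0$ contains two distinct non-crossing pairs $u,v$.

**Step 1.** *We replace $\mathcal Q$ by a cover whose only possible loose members are two components attached to $e$ and $f$.* Both $u,v$ are in $\mathrm{cl}(C-x)$, so the stress space of $C-x+\{u,v\}$ has dimension $2$. By (6.2), $J=G-x+\{u,v\}$ is a basis of it, so $\mathrm{cl}(J)=\mathrm{cl}(C-x)\supseteq\Pi_0$ and $e,f\in\mathrm{cl}(J)$. The fundamental circuits $D_e,D_f$ with respect to $J$ are rigid by Lemma 4.3; let $P_e,P_f$ be the components containing their vertex sets. For $w\in\Pi_0$, the circuit $C_w$ lies in $J\cup\{e,f,w\}$, so its stress is a combination of those of $D_e$, $D_f$ and, if $w\neq u,v$, of $D_w$; and $V(D_w)\subseteq B$ by Lemma 7.9. So all edges of the circuits $C_w$ lie inside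 $B$, $P_e$ or $P_f$. By Lemma 10.1 and the list of Section 10,
$$\mathcal Q'=\big(\{P_e,P_f\}\setminus\{B\}\big)\cup\{\text{hinged components of type IIa circuits }C_{\pi\pi'}\}$$
is a cover.

**Step 2.** *We show that one of $P_e,P_f$ is loose and the other is $B$.* By (7.6) one of $P_e,P_f$ is loose; say $P_f$, renaming $e,f$ if needed. The stress of $C_u$ is in the span of those of $D_e,D_f$ and is nonzero at $u$, so $u\in D_e\cup D_f$, and $u\subseteq P_e$ or $u\subseteq P_f$. As $u\subseteq B$ and $P_f$ is loose, $u\subseteq P_e$. Likewise $v\subseteq P_e$. So $|P_e\cap B|\ge|u\cup v|\ge3$ and $P_e=B$. In particular $e\subseteq B$.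

**Step 3.** *We bound the number of hinged members.* Let $Q\in\mathcal Q'$ be the hinged component of a type IIa circuit $Z=C_{\pi\pi'}$, hinged at $\{s,t\}$, with $V(D_2)\subseteq Q$. If $e\in D_2$, then $e\subseteq Q\cap B=\{s,t\}$, so $e=st\notin E(Z)$, contradicting $e\in E(Z)$. So $f\in D_2$ and $f\subseteq Q$. Since $P_f\supseteq f$ is loose, $f$ has an end $z\notin B$. This $z$ lies in every such $Q$, so by (7.2) there is at most one such $Q$. Thus $|\mathcal Q'|\le2$, contradicting (7.8).

### 11.2 All distinct pairs in $\Pi_0$ cross

Suppose any two distinct pairs of $\Pi_0$ cross. Then they are pairwise disjoint, and $|\Pi_0|\le2$ since $|N|\le5$. By (10.2) let $u\in\Pi_0$ with $C_u$ of type IIb: it is the 2-sum of $D_1\ni u$ and $D_2$ along $st$, $X_1$ is hinged at $u$, $P:=X_2$ is loose, and $X_1\cap P=\{s,t\}\not\subseteq B$. Say $e\in D_1$, $f\in D_2$, so $e\subseteq X_1$ and $f\subseteq P$. One observation is used repeatedly: $e\subseteq B$ is impossible, since it would give $e\subseteq X_1\cap B=u$, so $e=u\notin E(C)$.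

**Step 1.** *We show that $P$ is the only loose member of $\mathcal Q$.* Otherwise $\Pi_0=\{u,v\}$ with $u\cap v=\emptyset$, and $C_v$ is of type IIb too, the 2-sum of $D_1'\ni v$ and $D_2'$, with $V(D'_1)\subseteq X_1'$ hinged at $v$. The hinges differ, so $X_1'\neq X_1$. If $e\in D_1'$, then $e\subseteq X_1\cap X_1'\subseteq B$ by (7.2), which is impossible. So $f\in D_1'$ and $f\subseteq P\cap X_1'$. If $f\subseteq B$, then $f\subseteq X_1'\cap B=v$, so $f=v\notin E(C)$, a contradiction. So $P\cap X_1'\not\subseteq B$. This contradicts Lemma 7.4 applied to $Q_1=X_1$, $Q_2=X_1'$ and $P$.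

**Step 2.** *We produce a second hinge and rule out every origin for it.* By (7.7) the cover $\mathcal Q$ has a hinged member $Q_2$ with hinge $\neq u$, and $Q_2\cap P\not\subseteq B$. Consider a circuit from which $Q_2$ arises. By the list in Section 10 there are three possibilities.

- It is $C_u$. This circuit contributes only $X_1$, with hinge $u$, and $P$, which is loose. Impossible.
- It is $C_v$ with $v\in\Pi_0\setminus\{u\}$, and $Q_2$ is hinged at $v$. The hinges $u,v$ are disjoint, and Lemma 7.4 with $Q_1=X_1$ gives $Q_2\cap P\subseteq B$, a contradiction.
- Otherwise $Q_2$ is the hinged component of a type IIa circuit, with summands $D_1'',D_2''$, $V(D_1'')\subseteq B$ and $V(D_2'')\subseteq Q_2$. One of them contains $e$. If $e\in D_2''$, then $e\subseteq Q_2\cap X_1\subseteq B$ by (7.2), as $Q_2\neq X_1$ because the hinges differ. If $e\in D_1''$, then $e\subseteq B$ directly. Both are impossible.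

Both cases, 11.1 and 11.2, are contradictory, so Claim 4.6 holds. With Lemmas 4.4 and 4.5 this proves the 2-sum decomposition of Theorem 2.1, and (2.2) gives tightness. Hence Statements 1 and 2 are both true. $\blacksquare$
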